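# A signed count of diagonally and antidiagonally symmetric alternating sign matrices of odd order

## 1. A guess that survives orders 3 and 5

Take the square matrices with entries $0,1,-1$ that are alternating sign matrices, have odd order, and are symmetric in both diagonals. Give each one the sign $(-1)^{M}$, where $M$ counts the zeros in a certain triangular part of the matrix, and add up the signs. Signs of this kind tend to cancel, and the first thing one would guess is that the cancellation is almost complete: the total is always $\pm1$. Let us make the question precise and test this guess.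

**Definitions.** An *alternating sign matrix* (ASM) is a square matrix with entries in $\{0,1,-1\}$ such that along each row and each column the nonzero entries alternate in sign and have sum $1$. Equivalently, along each row and column all partial sums lie in $\{0,1\}$ and the full sum is $1$. A $(2n+1)\times(2n+1)$ ASM $A$ is a *DASASM* if $A_{ij}=A_{ji}$ and $A_{ij}=A_{2n+2-j,\,2n+2-i}$ for all $i,j$. We write $\mathrm{DASASM}(2n+1)$ for the set of these, and $\mathrm{DASASM}_{\pm}(2n+1)$ for the subsets with central entry $A_{n+1,n+1}=\pm1$ (Lemma 2 shows that the central entry is never $0$). Finally, $M(A)$ is the number of zeros among the entries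
$$A_{ij},\qquad i=1,\dots,n,\quad j=i+1,\dots,2n+1-i .$$

For example, for $n=2$ the matrix
$$A=\begin{pmatrix}0&0&1&0&0\\0&1&-1&1&0\\1&-1&1&-1&1\\0&1&-1&1&0\\0&0&1&0&0\end{pmatrix}$$
is a DASASM with central entry $1$. The positions counted by $M$ are $(1,2),(1,3),(1,4),(2,3)$, with entries $0,1,0,-1$. So $M(A)=2$ and the sign is $+1$.

**Order 3.** The first row of an ASM has a single $1$ and no $-1$. The first rows $(1,0,0)$, $(0,0,1)$ and $(0,1,0)$ each extend in exactly one way, with central entries $1,1,-1$, and only the position $(1,2)$ is counted by $M$. Writing (sum over central entry $+1$, sum over central entry $-1$), we get $(-2,1)$. The total is $-1$.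

For larger orders we need an economical description of these matrices, which will also carry the proof. The *triangle* of $A$ consists of the entries $A_{ij}$ with $1\le i\le n+1$ and $i\le j\le 2n+2-i$. Its row $i$ runs from $(i,i)$ to $(i,2n+2-i)$, and row $n+1$ is the central entry alone.

**Definition (lines).** For $i\le n$, *line $i$* runs down column $i$ through $(1,i),\dots,(i-1,i)$, then along row $i$ from $(i,i)$ to $(i,2n+2-i)$, then up column $2n+2-i$ through $(i-1,2n+2-i),\dots,(1,2n+2-i)$. *Line $n+1$* runs down column $n+1$ through rows $1,\dots,n$. The partial sums of the entries along a line are its *states*; each line starts in state $0$.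

In the example, line 2 meets $A_{12},A_{22},A_{23},A_{24},A_{14}=0,1,-1,1,0$, and line 3 meets $A_{13},A_{23}=1,-1$.

**Lemma 2.** Restriction to the triangle is a bijection from $\mathrm{DASASM}(2n+1)$ onto the fillings of the triangle by $0,\pm1$ such that all states on all lines lie in $\{0,1\}$, the lines $1,\dots,n$ end in state $1$, and the central entry is $1-2f$, where $f\in\{0,1\}$ is the final state of line $n+1$.

*Proof.* Let $A$ be a DASASM. For $j<i$ we have $A_{ij}=A_{ji}$, and for $j>2n+2-i$ we have $A_{ij}=A_{2n+2-j,2n+2-i}$; so for $i\le n$ line $i$ meets exactly row $i$ of $A$, read from left to right. Its states are row partial sums, so they lie in $\{0,1\}$ and end at $1$. Line $n+1$ meets the left half of row $n+1$, because $A_{k,n+1}=A_{n+1,k}$. Row $n+1$ is palindromic, since $A_{n+1,j}=A_{2n+2-j,n+1}=A_{n+1,2n+2-j}$. Its sum is $2f+A_{n+1,n+1}=1$, so $A_{n+1,n+1}=1-2f=\pm1$.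

Conversely, take such a filling and extend it by the two reflections; the triangle contains exactly one position from each orbit of the group of order four that they generate. Rows $i\le n$ satisfy the ASM condition by assumption. Row $n+1$ is palindromic with sum $2f+(1-2f)=1$; its partial sums in the left half lie in $\{0,1\}$, and those from the centre on are $1$ minus a partial sum of the left half. The product of the two reflections is the half turn, so row $2n+2-i$ is the reversal of row $i$. Columns are transposed rows. $\square$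

**A row-by-row rule.** Process the triangle from the top. Let $V$ be the partial sum of a column above the current row $k$, and let $h$ be the state of line $k$ just before an entry of row $k$. Line $k$ enters row $k$ with state equal to $V$ of column $k$, and it must leave the row with state $1-V'$, where $V'$ belongs to column $2n+2-k$, because the entries still to come on line $k$ sum to $V'$. Every entry toggles $h$ or leaves it alone. At a corner either is allowed, and corners are not counted by $M$. So the state after the left corner is free, and the right corner is then forced. At an interior position we need both the row state and the column sum to stay in $\{0,1\}$: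

- if $h\ne V$, the entry is $0$, with sign $-1$;
- if $h=V$, either the entry is $0$, with sign $-1$, or it is $\pm1$, with sign $+1$, and then both $h$ and $V$ are toggled.

**The last row.** Row $n$ has one interior position, in the middle column; let $s$ be the partial sum of that column above it. Starting with $h=s$ we get sign $-1$ with final $f=s$, or sign $+1$ with final $f=1-s$. Starting with $h=1-s$ we get sign $-1$ with $f=s$. So row $n$ contributes the pair
$$W_1(0)=(-2,1),\qquad W_1(1)=(1,-2),$$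
where the first component belongs to $f=0$, that is, to central entry $+1$.

**Order 5.** The single $1$ of row 1 is in column $p\in\{1,\dots,5\}$. For $p=1,5$ row 1 has three interior zeros, for $p=2,3,4$ it has two. The middle column then has sum $1$ only for $p=3$. The sum is
$$2\cdot(-1)W_1(0)+2\,W_1(0)+W_1(1)=W_1(1)=(1,-2).$$
The total is $-1$ again. The guess looks good, and the two components seem to trade places.

**Order 7.** Row 2 has three interior positions, with column sums $a,b,c$ above them; let $W_2(a,b,c)$ be the contribution of everything from row 2 on. After row 2 only the sum of the middle column matters. At the first interior position, with $h$ free, the outgoing state is $a$ with total sign $-1$, and $1-a$ with total sign $+1-1=0$. At the third one, with everything after it free, the total sign is $0$ if $h=c$ and $-1$ if $h\ne c$. So we may enter the middle position with $h=a$ and factor $-1$, and for $\bar a=1-a$ we find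
$$W_2(a,\bar a,\bar a)=-W_1(\bar a),\quad W_2(a,\bar a,a)=0,\quad W_2(a,a,\bar a)=-W_1(a),\quad W_2(a,a,a)=W_1(\bar a).$$
The $1$ of row 1 is in column $p\in\{1,\dots,7\}$. For $p=1,7$ there are five interior zeros and $(a,b,c)=(0,0,0)$. For $p=2,6$ there are four, and again $(a,b,c)=(0,0,0)$, because columns $2$ and $6$ are the corner columns of row 2. These four contributions cancel. What remains is
$$W_2(1,0,0)+W_2(0,1,0)+W_2(0,0,1)=-W_1(0)+0-W_1(0)=(4,-2).$$
The total is $2$, and the guess is false. But something survives. In orders $3$ and $7$ the two components have ratio $-2:1$, in order $5$ they have ratio $1:-2$, and the common scale is $1,1,2$. For $n\ge1$ put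
$$V_n=\frac{(2n)!\,\lfloor(3n-1)/2\rfloor!}{3^{\lfloor(n-1)/2\rfloor}\,(3n)!\,\lfloor(n-1)/2\rfloor!}\prod_{i=0}^n\frac{(3i)!}{(n+i)!},$$
so that $V_1,V_2,V_3,V_4=1,1,2,6$. The following was stated as a conjecture in Roger E. Behrend, Ilse Fischer, Matjaž Konvalinka, "Diagonally and antidiagonally symmetric alternating sign matrices of odd order", arXiv:1512.06030 (2015).

**Theorem 1.** For all $n\ge1$,
$$\sum_{A\in\mathrm{DASASM}_\pm(2n+1)}(-1)^{M(A)}=\tfrac12(-1)^{n(n-1)/2}\bigl((-1)^n\mp3\bigr)V_n ,$$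
upper signs together and lower signs together. Consequently
$$\sum_{A\in\mathrm{DASASM}(2n+1)}(-1)^{M(A)}=(-1)^{n(n+1)/2}V_n .$$

The paper displays the total with sign $(-1)^{n(n-1)/2}$. This disagrees with the two refined formulas for odd $n$ (we found total $-1$ at $n=1$); the sign above is the one that they imply. The second formula does follow from the first: adding the two gives $(-1)^{n(n-1)/2}(-1)^nV_n$.

## 2. Weights with free parameters

A bare number is hard to pin down; a Laurent polynomial with many symmetries and known zeros is easier. So we replace the signs by weights that depend on one parameter per line and become the signs when all parameters are $1$.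

Write $\bar x=x^{-1}$, $\sigma(x)=x-\bar x$, $[x]=x+\bar x$. Direct multiplication gives
$$\sigma(\bar x)=\sigma(-x)=-\sigma(x),\qquad \sigma(A)\sigma(B)=[AB]-[A/B],\qquad [A][B]=[AB]+[A/B],\tag{1}$$
and hence $\sigma(A^2)=\sigma(A)[A]$ and $\sigma(A)^2-\sigma(B)^2=[A^2]-[B^2]=\sigma(AB)\sigma(A/B)$. Let $q\in\mathbb C^\times$ with $q^8\ne1$, so that $\sigma(q),\sigma(q^2),\sigma(q^4)\neq0$. Line $i\le n$ carries a parameter $u_i$, line $n+1$ carries $u_{n+1}:=v$, and we put $x_i=u_i^2$, $X_i=x_i+\bar x_i$, $y=v^2$. Let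
$$\alpha(t)=\frac{\sigma(q^2t)}{\sigma(q^4)},\qquad \beta(t)=\alpha(\bar t),\qquad l(u)=\frac{\sigma(q\bar u)}{\sigma(q)},\qquad r(u)=\frac{\sigma(qu)}{\sigma(q)}=l(\bar u).$$

**Definition (weights).** Entries $\pm1$ and the central entry have weight $1$. A zero at $(i,i)$, $i\le n$, has weight $l(u_i)$; a zero at $(i,2n+2-i)$, $i\le n$, has weight $r(u_i)$. A zero at an interior position $(k,j)$, $k\le n$, $k<j<2n+2-k$, with $i=\min(j,2n+2-j)$, has weight
$$\alpha(u_ku_i)\ \text{ if }V\ne h,\qquad \beta(u_ku_i)\ \text{ if }V=h,\qquad V=\sum_{k'<k}A_{k'j},\quad h=\sum_{j'<j}A_{kj'} .$$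
$Z_{n,\pm}=Z_{n,\pm}(u_1,\dots,u_n;v)$ is the sum over $\mathrm{DASASM}_\pm(2n+1)$ of the products of weights, and $Z_n=Z_{n,+}+Z_{n,-}$. In particular $Z_0=Z_{0,+}=1$ and $Z_{0,-}=0$.

For $n=1$ the first rows $(1,0,0),(0,1,0),(0,0,1)$ give
$$Z_1(u;v)=\alpha(uv)r(u)+l(u)r(u)+l(u)\beta(uv),\qquad Z_{1,-}=l(u)r(u).$$

At $q=e^{\mathrm i\pi/3}$ we have $\sigma(q)=\sigma(q^2)=\mathrm i\sqrt3$ and $\sigma(q^4)=-\mathrm i\sqrt3$, so at $u_i=v=1$ we get $\alpha=\beta=-1$ and $l=r=1$. The interior positions are exactly those counted by $M$, hence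
$$Z_{n,\pm}(1,\dots,1;1)\big|_{q=e^{\mathrm i\pi/3}}=\sum_{A\in\mathrm{DASASM}_\pm(2n+1)}(-1)^{M(A)} .\tag{2}$$

**Lemma 3.** (a) $Z_{n,\pm}$ is even in each $u_i$ and is a Laurent polynomial in $x_i$ with degrees in $[-n,n]$. Moreover $Z_{n,\pm}(u;-v)=\pm(-1)^nZ_{n,\pm}(u;v)$. (b) $Z_{n,\pm}(\bar u;\bar v)=Z_{n,\pm}(u;v)$.

*Proof.* (a) Line $i\le n$ has $2n+1$ entries, an odd number of them nonzero, hence an even number, at most $2n$, of zeros. Each of these zeros contributes a factor that is odd in $u_i$ with $u_i$-degrees in $[-1,1]$, and no other factor involves $u_i$. Line $n+1$ has $n$ entries, and the number of nonzero ones is even for $f=0$ and odd for $f=1$; each zero contributes a factor odd in $v$.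

(b) Left–right reflection maps $\mathrm{DASASM}_\pm(2n+1)$ to itself, since it exchanges the two diagonals and fixes the centre. At an interior zero it keeps $V$ and replaces $h$ by $1-h$, because the row sum is $1$ and the entry is $0$. So it exchanges $\alpha(u_ku_i)$ with $\beta(u_ku_i)=\alpha(\bar u_k\bar u_i)$, and at the corners it exchanges $l(u_i)$ with $r(u_i)=l(\bar u_i)$. $\square$

## 3. The Yang–Baxter and reflection equations give symmetry in the parameters

We want to know that $Z_{n,\pm}$ is symmetric in $u_1,\dots,u_n$: then any fact about line 1, or about lines 1 and 2, holds for all lines. The plan is to write $Z_n$ as a matrix element of a product of local operators, and to move one extra operator through the product.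

**Step 1: local operators.** This step translates the model into operators on $\mathbb C^2$ with basis $e_0,e_1$, one copy per line. Give a line the *spin* equal to its state on vertical parts, and equal to $1-$state on horizontal parts. Put $Q=-q^{-4}$, so $\sigma(Q)=\sigma(q^4)$. Let $R(\lambda)$ act on $\mathbb C^2\otimes\mathbb C^2$ by
$$R(\lambda)=\frac1{\sigma(Q)}\begin{pmatrix}a&0&0&0\\0&b&c&0\\0&c&b&0\\0&0&0&a\end{pmatrix},\qquad a=\sigma(Q\lambda),\quad b=\sigma(\lambda),\quad c=\sigma(Q),$$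
in the basis $e_0e_0,e_0e_1,e_1e_0,e_1e_1$: equal spins are kept with weight $a$, unequal spins are kept with weight $b$ or exchanged with weight $c$. Let $K(\lambda)=1+\frac{\sigma(\lambda)}{\sigma(q)}\mathcal X$ with $\mathcal X$ the spin flip. Both are symmetric matrices, and $R_{12}=R_{21}$. Put $\lambda_i=q\bar u_i$, $\lambda_i'=qu_i$, $\mu=q\bar v$.

*Left half and middle column.* Row $k$ crosses line $i$, which is vertical with state $V$. The spins are $V$ (vertical) and $1-h$ (horizontal). A nonzero entry requires $V=h$, that is, unequal spins, and toggles both states, so it exchanges the spins; its weight is $1=c/\sigma(Q)$. A zero has weight $\alpha(t)$, $t=u_ku_i$, for equal spins ($V\ne h$), and $\beta(t)$ for unequal spins. With $\lambda=\lambda_k\lambda_i=q^2\bar t$ we have $\sigma(\lambda)=\sigma(q^4)\beta(t)$ and $\sigma(Q\lambda)=\sigma(-q^{-2}\bar t)=\sigma(q^2t)=\sigma(q^4)\alpha(t)$. So the crossing is $R(\lambda_k\lambda_i)$, and in the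 middle column it is $R(\lambda_k\mu)$.

*Right half.* Line $i$ now runs upwards to final state $1$. The entries that remain after $(k,j)$ sum to $V$, so at a zero its state is $1-V$. A zero therefore has weight $\beta(t)$ for equal spins $1-V=1-h$, and $\alpha(t)$ for unequal ones. A nonzero entry toggles both states and requires them equal before, so it again exchanges unequal spins. With $\lambda=\lambda_k'\lambda_i'=q^2t$ we have $\sigma(\lambda)=\sigma(q^4)\alpha(t)$ and $\sigma(Q\lambda)=\sigma(-q^{-2}t)=\sigma(q^2\bar t)=\sigma(q^4)\beta(t)$. So the crossing is $R(\lambda'_k\lambda'_i)$.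

*Corners.* At $(i,i)$ line $i$ turns from vertical to horizontal: entry $0$ keeps the state and so flips the spin, entry $\pm1$ toggles the state and so keeps the spin. This is $K(\lambda_i)$, since $\sigma(\lambda_i)/\sigma(q)=l(u_i)$. In the same way the right corner is $K(\lambda_i')$, with $\sigma(\lambda_i')/\sigma(q)=r(u_i)$.

All initial spins are $e_0$; final spins are $e_1$ for lines $i\le n$ and $e_f$ for line $n+1$, which we call line $0$ from now on. Operators compose from right to left, and along each line the order of the operators must be the order of travel. This gives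
$$Z_n=\sum_{f=0,1}\langle e_1^{\otimes n}\otimes e_f|\,T'_{1\ldots n}\,\mathrm{Mid}_{1\ldots n}\,T_{1\ldots n}\,|e_0^{\otimes n}\otimes e_0\rangle,\tag{3}$$
$$T_{1\ldots n}=T_{2\ldots n}\,R_{1n}(\lambda_1\lambda_n)\cdots R_{12}(\lambda_1\lambda_2)K_1(\lambda_1),\qquad \mathrm{Mid}_{1\ldots n}=R_{n0}(\lambda_n\mu)\cdots R_{10}(\lambda_1\mu),$$
$$T'_{1\ldots n}=K_1(\lambda_1')R_{12}(\lambda'_1\lambda'_2)\cdots R_{1n}(\lambda'_1\lambda'_n)\,T'_{2\ldots n}.$$

**Step 2: crossings can be moved through each other.** The purpose is the identity that lets an extra crossing pass a third line.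

**Lemma 4 (Yang–Baxter equation).** $R_{12}(s)R_{13}(st)R_{23}(t)=R_{23}(t)R_{13}(st)R_{12}(s)$.

*Proof.* Drop the factors $1/\sigma(Q)$; let $(a,b),(a',b'),(a'',b'')$ be the weights at $s,st,t$. Since the $R$'s are symmetric, the right side is the transpose of the left side, so we must show that the left side is a symmetric matrix. It preserves the number of spins $1$. If all spins are equal it is a scalar. By spin-flip symmetry the sector with one spin different from the two others remains. Let $f_i$ be the vector with the different spin at place $i$. Applying first $R_{23}(t)$, then $R_{13}(st)$, then $R_{12}(s)$,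
$$\begin{aligned}f_1&\mapsto a''b'b\,f_1+a''b'c\,f_2+a''ca\,f_3,\\ f_2&\mapsto (b''a'c+c^2b)f_1+(b''a'b+c^3)f_2+cb'a\,f_3,\\ f_3&\mapsto (ca'c+b''cb)f_1+(ca'b+b''c^2)f_2+b''b'a\,f_3.\end{aligned}$$
Symmetry means
$$a''b'-a'b''=cb,\qquad aa''-bb''=ca',\qquad ab'-a'b=cb''.$$
By (1), $a''b'-a'b''=[Qst^2]-[Q\bar s]-[Qst^2]+[Qs]=\sigma(Q)\sigma(s)$. The third identity is the first with $s$ and $t$ exchanged. Finally $aa''-bb''=[Q^2st]-[s\bar t]-[st]+[s\bar t]=[Q^2st]-[st]=\sigma(Q)\sigma(Qst)$. $\square$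

**Step 3: crossings can be moved past the corners.**

**Lemma 5 (reflection equation).** $R_{12}(\lambda/\mu)K_1(\lambda)R_{12}(\lambda\mu)K_2(\mu)=K_2(\mu)R_{12}(\lambda\mu)K_1(\lambda)R_{12}(\lambda/\mu)$ for all $\lambda,\mu$.

*Proof.* Drop the factors $1/\sigma(Q)$. Let $R=R(\lambda/\mu)$ with entries $a,b,c$, and $R'=R(\lambda\mu)$ with entries $a',b',c$; put $k=\sigma(\lambda)/\sigma(q)$, $m=\sigma(\mu)/\sigma(q)$. With the Pauli matrices let $p_X=\mathcal X_1\mathcal X_2$, $p_Y=\mathcal Y_1\mathcal Y_2$, $p_Z=\mathcal Z_1\mathcal Z_2$. These commute, have square $1$, and satisfy $p_Xp_Y=-p_Z$, $p_Xp_Z=-p_Y$. The operator that exchanges unequal spins and kills equal ones is $\frac12(p_X+p_Y)$, so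
$$R=E+F,\qquad E=\tfrac{a+b}2+\tfrac c2p_X,\qquad F=\tfrac{a-b}2p_Z+\tfrac c2p_Y,$$
and similarly $R'=E'+F'$. Conjugation by $\mathcal X_1$, or by $\mathcal X_2$, changes the signs of $p_Y$ and $p_Z$ and fixes $p_X$; it turns $R$ into $R^*=E-F$ and $R'$ into $R'^*=E'-F'$. All of $R,R',R^*,R'^*,p_X$ commute.

Expand both sides of $R(1+k\mathcal X_1)R'(1+m\mathcal X_2)=(1+m\mathcal X_2)R'(1+k\mathcal X_1)R$. The terms without $k,m$ are $RR'=R'R$. The terms with $km$ are $R\mathcal X_1R'\mathcal X_2=RR'^*p_X$ on the left and $\mathcal X_2R'\mathcal X_1R=R'^*p_XR$ on the right, and these are equal. What remains is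
$$k(RR'^*-R'R^*)\mathcal X_1+m(RR'-R'^*R^*)\mathcal X_2=0 .$$
Here $RR'^*-R'R^*=2(FE'-EF')$ and $RR'-R'^*R^*=2(EF'+FE')$. Multiplying by $\mathcal X_1$ on the right, we need $k(FE'-EF')=-m(EF'+FE')p_X$. Now
$$FE'=\tfrac14\bigl((a-b)(a'+b')-c^2\bigr)p_Z+\tfrac c4\bigl(a'+b'-a+b\bigr)p_Y,$$
$$EF'=\tfrac14\bigl((a+b)(a'-b')-c^2\bigr)p_Z+\tfrac c4\bigl(a+b-a'+b'\bigr)p_Y,$$
so
$$FE'-EF'=\tfrac12(ab'-a'b)p_Z+\tfrac c2(a'-a)p_Y,\qquad EF'+FE'=\tfrac12(aa'-bb'-c^2)p_Z+\tfrac c2(b+b')p_Y .$$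
Multiplication by $-p_X$ sends $p_Z\mapsto p_Y$ and $p_Y\mapsto p_Z$. So the two conditions are
$$k(ab'-a'b)=mc(b+b'),\qquad kc(a'-a)=m(aa'-bb'-c^2).$$
First condition: $ab'-a'b=[Q\mu^2]-[Q\mu^{-2}]=\sigma(Q)\sigma(\mu^2)=\sigma(Q)\sigma(\mu)[\mu]$ and $b+b'=\sigma(\lambda)[\mu]$, so both sides are $\sigma(\lambda)\sigma(Q)\sigma(\mu)[\mu]/\sigma(q)$. Second condition: $a'-a=[Q\lambda]\sigma(\mu)$, and
$$aa'-bb'-c^2=[Q^2\lambda^2]-[\lambda^2]-[Q^2]+2=[Q\lambda]^2-[Q\lambda][Q/\lambda]=\sigma(Q)\sigma(\lambda)[Q\lambda],$$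
so both sides are $\sigma(\lambda)\sigma(Q)\sigma(\mu)[Q\lambda]/\sigma(q)$. $\square$

**Step 4: exchanging two adjacent lines.** We now push one $R$ through a whole product. A subscript carries both the space and its parameter; $T_{\ldots,i+1,i,\ldots}$ is $T$ with the order of the lines $i,i+1$ exchanged.

**Lemma 6 (exchange relation).** For adjacent lines $i,i+1$,
$$T_{\ldots,i,i+1,\ldots}\,R_{i,i+1}(\lambda_i/\lambda_{i+1})=R_{i,i+1}(\lambda_i/\lambda_{i+1})\,T_{\ldots,i+1,i,\ldots},\tag{4}$$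
and the same relation holds with $T$ replaced by $\mathrm{Mid}$ and by $T'$.

*Proof.* Write $T=\mathrm{Row}_n\cdots\mathrm{Row}_1$ with $\mathrm{Row}_k=R_{kn}\cdots R_{k,k+1}K_k$. Lemma 4 with spaces $(1,2,3)=(k,i+1,i)$, $s=\lambda_k\lambda_{i+1}$, $t=\lambda_i/\lambda_{i+1}$ reads
$$R_{k,i+1}R_{k,i}\,R_{i,i+1}(\lambda_i/\lambda_{i+1})=R_{i,i+1}(\lambda_i/\lambda_{i+1})\,R_{k,i}R_{k,i+1}.\tag{5}$$
*Rows $k<i$.* $R_{i,i+1}$ commutes with all factors of $\mathrm{Row}_k$ except the adjacent pair $R_{k,i+1}R_{k,i}$, and (5) carries it past that pair, exchanging the two.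

*Rows $i,i+1$.* Since operators on disjoint spaces commute,
$$\mathrm{Row}_{i+1}\mathrm{Row}_i=(R_{i+1,n}R_{i,n})\cdots(R_{i+1,i+2}R_{i,i+2})\;K_{i+1}R_{i,i+1}(\lambda_i\lambda_{i+1})K_i .$$
By Lemma 5 with $\lambda=\lambda_i$, $\mu=\lambda_{i+1}$,
$$K_{i+1}R_{i,i+1}(\lambda_i\lambda_{i+1})K_i\,R_{i,i+1}(\lambda_i/\lambda_{i+1})=R_{i,i+1}(\lambda_i/\lambda_{i+1})\,K_iR_{i,i+1}(\lambda_i\lambda_{i+1})K_{i+1},$$
and then (5) with $k=m$ carries $R_{i,i+1}$ past each pair $R_{i+1,m}R_{i,m}$.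

*Rows $k>i+1$.* These commute with $R_{i,i+1}$. This proves (4).

For $\mathrm{Mid}$, use (5) with $k=0$ and $\mu$ in place of $\lambda_k$. For $T'$: all $R,K$ are symmetric, so $T'$ is the transpose of $T$ with $\lambda$ replaced by $\lambda'$. Exchange the roles of $i,i+1$ in (4), use the parameters $\lambda'$, and transpose:
$$T'_{\ldots,i,i+1,\ldots}R_{i,i+1}(\lambda'_{i+1}/\lambda'_i)=R_{i,i+1}(\lambda'_{i+1}/\lambda'_i)T'_{\ldots,i+1,i,\ldots},$$
and $\lambda'_{i+1}/\lambda'_i=u_{i+1}/u_i=\lambda_i/\lambda_{i+1}$. $\square$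

**Proposition 7.** $Z_n$, $Z_{n,+}$ and $Z_{n,-}$ are symmetric in $u_1,\dots,u_n$.

*Proof.* By Lemma 6, $T'\,\mathrm{Mid}\,T\cdot R_{i,i+1}=R_{i,i+1}\cdot(T'\,\mathrm{Mid}\,T)_{\ldots,i+1,i,\ldots}$. Take matrix elements as in (3). The operator $R_{i,i+1}$ acts by the same scalar on $|e_0\otimes e_0\rangle$ and on $\langle e_1\otimes e_1|$, and this scalar is generically nonzero. So $Z_n$ is unchanged when $u_i$ and $u_{i+1}$ are exchanged. By Lemma 3(a), $Z_{n,\pm}(v)=\frac12\bigl[Z_n(v)\pm(-1)^nZ_n(-v)\bigr]$, so these are symmetric too. $\square$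

## 4. Three recursions: $u_1=\bar q$, $u_1u_2=q^2$, $u_1v=q^2$

At special parameters some weights vanish, the first row or first two rows are frozen, and $Z_n$ factors through a smaller case. These are the values that we interpolate later. Below, $Z_{n,\bullet}$ stands for any of $Z_n,Z_{n,+},Z_{n,-}$.

**Lemma 8.** Let $n\ge1$. At $u_1=\bar q$,
$$Z_{n,\bullet}=\frac{\sigma(q^2)}{\sigma(q)}\,\frac{\sigma(q^3\bar v)}{\sigma(q^4)}\prod_{j\ge2}\frac{\sigma(q^3\bar u_j)^2}{\sigma(q^4)^2}\;Z_{n-1,\bullet}(u_2,\dots,u_n;v).$$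

*Proof.* The first row contains a single $1$ and no $-1$. Since $r(\bar q)=\sigma(1)/\sigma(q)=0$, only matrices with $A_{1,2n+1}\ne0$ contribute, so the first row is $(0,\dots,0,1)$. Its interior zeros have $V=h=0$, so its weight is $l(u_1)\beta(u_1v)\prod_{j\ge2}\beta(u_1u_j)^2$, which is the stated factor. The zeros of row 1 change no state of the other lines, so the rest is an arbitrary triangle of order $2(n-1)+1$ with the same $V$ and $h$. $\square$

**Lemma 9.** Let $n\ge2$ and $u_1u_2=q^2$. Then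
$$Z_{n,\bullet}=(1-l(u_1)^2)\,r(u_1)r(u_2)\,\alpha(u_1v)\alpha(u_2v)\prod_{j\ge3}\alpha(u_1u_j)^2\alpha(u_2u_j)^2\;Z_{n-2,\bullet}(u_3,\dots,u_n;v).$$

*Proof.* *Row 1.* We have $\beta(u_1u_2)=0$ and $\alpha(u_1u_2)=1$. A zero at $(1,2)$ with $h=0$ has $V=h=0$ and weight $0$. So the $1$ of row 1 is in column 1 or 2. All zeros of row 1 after that $1$ have $V=0$, $h=1$. Those in columns $3,\dots,2n-1$ and the right corner give $\alpha(u_1v)r(u_1)\prod_{j\ge3}\alpha(u_1u_j)^2$. The zero at $(1,2n)$ has weight $\alpha(u_1u_2)=1$, and so does the zero at $(1,2)$ when $A_{11}=1$.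

*The corner $(2,2)$.* If $A_{11}=1$ (weight $1$), line 2 arrives at $(2,2)$ with state $0$; if $A_{12}=1$ (weight $l(u_1)$ from the zero at $(1,1)$), it arrives with state $1$. Let $h_2$ be its state after $(2,2)$; everything later depends only on $h_2$. A zero at $(2,2)$ has weight $l(u_2)$, a nonzero entry has weight $1$. The total weights are $l(u_2)+l(u_1)$ for $h_2=0$ and $1+l(u_1)l(u_2)$ for $h_2=1$. Since $\bar u_2=\bar q^2u_1$, we have $l(u_2)=\sigma(\bar qu_1)/\sigma(q)=-l(u_1)$. So only $h_2=1$ survives, with weight $1-l(u_1)^2$.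

*The rest of row 2.* Row 1 is zero in columns $3,\dots,2n-1$. So the entry $(2,j)$ in this range is $0$ or $1$: in the left half and the middle, line $j$ arrives in state $0$; in the right half, the line still has to pass $(1,j)=0$ and end in state $1$, so it leaves $(2,j)$ in state $1$. But row 2 is in state $1$ after $(2,2)$, so its next nonzero entry would be $-1$. Hence these entries are all $0$ with $V=0$, $h=1$, and they give $\alpha(u_2v)\prod_{j\ge3}\alpha(u_2u_j)^2$. At $(2,2n)$ line 2 arrives in state $1$ and must leave in state $1$, because $A_{1,2n}=0$; the entry is $0$ with weight $r(u_2)$. What remains is an arbitrary triangle of order $2(n-2)+1$. $\square$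

**Lemma 10.** Let $n\ge1$ and $u_1v=q^2$. Then
$$Z_n=r(u_1)\bigl(1+l(u_1)\bigr)\prod_{j\ge2}\frac{\sigma(q^2u_1u_j)\,\sigma(q^4\bar u_1u_j)}{\sigma(q^4)^2}\;Z_{n-1}(u_2,\dots,u_n;u_1).$$

*Proof.* *The left half and the middle.* Here $\lambda_1\mu=q^2\bar u_1\bar v=1$, and $R(1)$ is the permutation $\mathcal P$ of the two spaces. Since $\mu=1/\lambda_1$ and $R_{j0}\mathcal P_{10}=\mathcal P_{10}R_{j1}$,
$$\mathrm{Mid}\,T=\mathcal P_{10}\,R_{n1}(\lambda_n/\lambda_1)\cdots R_{21}(\lambda_2/\lambda_1)\,T_{1\ldots n}.$$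
By (4), $R_{j1}(\lambda_j/\lambda_1)T_{\ldots,1,j,\ldots}=T_{\ldots,j,1,\ldots}R_{j1}(\lambda_j/\lambda_1)$. Applying this for $j=2,\dots,n$,
$$\mathrm{Mid}\,T=\mathcal P_{10}\,T_{2,\ldots,n,1}\,R_{n1}(\lambda_n/\lambda_1)\cdots R_{21}(\lambda_2/\lambda_1).$$
On $e_0^{\otimes n}$ the $R$'s act by the scalar $\prod_{j\ge2}\sigma(Qu_1\bar u_j)/\sigma(q^4)=\prod_{j\ge2}\sigma(q^4\bar u_1u_j)/\sigma(q^4)$. In $T_{2,\ldots,n,1}$ the factor $R_{k1}(\lambda_k\lambda_1)$ stands at the left end of row $k$. It commutes with all operators of later rows that do not involve space 1, so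
$$T_{2,\ldots,n,1}=K_1(\lambda_1)\,R_{n1}(\lambda_n\lambda_1)\cdots R_{21}(\lambda_2\lambda_1)\,T_{2\ldots n}.$$
This is $K_1(\lambda_1)$ times the product $\mathrm{Mid}\,T$ of $Z_{n-1}(u_2,\dots,u_n;u_1)$ with space 1 as middle line. Now move $\mathcal P_{10}$ to the right: the middle line becomes space 0, the factor $K_1$ becomes $K_0(\lambda_1)$, and space 1 carries $e_0$.

*The ends.* $T'_{1\ldots n}$ does not act on space $0$, and $\langle e_0|+\langle e_1|$ is a left eigenvector of $K_0(\lambda_1)$ with eigenvalue $1+l(u_1)$. It remains to contract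
$$\langle e_1^{\otimes n}|K_1(\lambda_1')R_{12}(\lambda_1'\lambda_2')\cdots R_{1n}(\lambda_1'\lambda_n')$$
with $e_0$ in space 1. We have $\langle e_1|K_1(\lambda_1')=\langle e_1|+r(u_1)\langle e_0|$. The first part gives $0$, because $\langle e_1^{\otimes n}|$ is a left eigenvector of every $R_{1j}$ and $\langle e_1|e_0\rangle=0$. In the second part, if some $R_{1j}$ exchanges the spins, space 1 becomes $e_1$ while all later partners are $e_1$; it stays $e_1$ and contributes $0$. So only the terms without exchange survive: $r(u_1)\prod_{j\ge2}\sigma(\lambda_1'\lambda_j')/\sigma(q^4)=r(u_1)\prod_{j\ge2}\sigma(q^2u_1u_j)/\sigma(q^4)$, and $\langle e_1^{\otimes(n-1)}|T'_{2\ldots n}$ is left. $\square$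

For $n=1$ this is visible directly: at $uv=q^2$ we have $\alpha=1$, $\beta=0$, and $Z_1=r(u)+l(u)r(u)$.

## 5. At a cube root of unity: $2n$ conditions for $2n+1$ coefficients

In this section $q=e^{\mathrm i\pi/3}$ and $\omega=e^{2\pi\mathrm i/3}$, so $q^2=\omega$, $q=-\omega^2$, $q^3=-1$. By (2) we want $Z_{n,\pm}$ at $v=1$, so we specialize the recursions.

**Lemma 11.** Let $\bullet$ be empty or $-$. (a) $Z_{n,\bullet}(u;1)$ is divisible by $\prod_{i}(1+X_i)$ for $n\ge1$. (b) Let $n\ge2$, $\eta\in\{\omega,\omega^2\}$, and $x_2=\eta\bar x_1$, and put $g=X_1+X_2$. Then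
$$Z_{n,\bullet}(u;1)=-\frac{(g-1)(1+X_1)(1+X_2)}{27}\prod_{j\ge3}\frac{(X_j+g)^2}{9}\;Z_{n-2,\bullet}(u_3,\dots,u_n;1).\tag{6}$$
The analogous formula holds for any two lines. Moreover, when $x_2=\eta\bar x_1$, the numbers $X_1,X_2,-g$ are the three roots of $Y^3-3Y-(x_1^3+\bar x_1^3)$.

*Proof.* (a) At $v=1$ the factor $\sigma(q^3\bar v)=\sigma(-1)$ in Lemma 8 is $0$. So $Z_{n,\bullet}(u;1)$ vanishes at $x_1=\bar q^2=\omega^2$, by Lemma 3(b) also at $x_1=\omega$, and by Proposition 7 at $x_i=\omega^{\pm1}$ for all $i$. Finally $x_i(1+X_i)=(x_i-\omega)(x_i-\omega^2)$.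

(b) *The cubic.* For $\zeta\in\{1,\omega,\omega^2\}$ the number $\zeta x_1+\bar\zeta\bar x_1$ is a root of $Y^3-3Y-(x_1^3+\bar x_1^3)$, since $(x+\bar x)^3-3(x+\bar x)=x^3+\bar x^3$. These numbers are $X_1$; $\bar\eta x_1+\eta\bar x_1=X_2$; and $\eta x_1+\bar\eta\bar x_1=-g$, because $g=(1+\bar\eta)x_1+(1+\eta)\bar x_1=-\eta x_1-\bar\eta\bar x_1$. Comparing coefficients, $X_1X_2-g^2=-3$ and $x_1^3+\bar x_1^3=-gX_1X_2$. Hence
$$X_1X_2=g^2-3,\qquad (1+X_1)(1+X_2)=g^2+g-2=(g-1)(g+2),$$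
$$x_1^3+\bar x_1^3-2=-g(g^2-3)-2=-(g-1)^2(g+2)=-(g-1)(1+X_1)(1+X_2).$$

*The case $\eta=\omega^2$.* By evenness we may take $u_1u_2=\omega=q^2$ and use Lemma 9 at $v=1$. First, $1-l(u_1)^2=\frac{\sigma(q)^2-\sigma(q\bar u_1)^2}{\sigma(q)^2}=\frac{\sigma(q^2\bar u_1)\sigma(u_1)}{\sigma(q)^2}=\frac{\sigma(u_1)\sigma(u_2)}{\sigma(q)^2}$. Next, $\sigma(qu)=-\sigma(\omega^2u)$, and $\sigma(u)\sigma(\omega u)\sigma(\omega^2u)=\sigma(u^3)$. Also $u_2^3=\bar u_1^3$ and $\sigma(q)^4\sigma(q^4)^2=9\cdot(-3)=-27$. So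
$$(1-l(u_1)^2)r(u_1)r(u_2)\alpha(u_1)\alpha(u_2)=\frac{\sigma(u_1^3)\sigma(u_2^3)}{-27}=\frac{\sigma(u_1^3)^2}{27}=\frac{x_1^3+\bar x_1^3-2}{27}=-\frac{(g-1)(1+X_1)(1+X_2)}{27}.$$
For $j\ge3$, by (1), $\sigma(\omega u_1u_j)\sigma(\omega u_2u_j)=[\omega^2u_1u_2x_j]-[u_1\bar u_2]=X_j-(\omega^2x_1+\omega\bar x_1)=X_j+g$, and $\sigma(q^4)^4=9$. This is (6).

*The case $\eta=\omega$* follows from Lemma 3(b), since $g$ and all $X_i$ are invariant under inversion. Other pairs: Proposition 7. $\square$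

**What this determines for small $n$.** We use the following principle throughout. The ring $\mathbb C[x_1^{\pm1},\dots,x_n^{\pm1}]$ is a unique factorization domain. A Laurent polynomial that vanishes when $x_i=\eta\bar x_j$ is substituted is divisible by $x_ix_j-\eta$; one that vanishes at $x_i=\eta$ is divisible by $x_i-\eta$. All these factors are irreducible and pairwise non-associated. In a product, the largest and the smallest degrees in each $x_i$ add up. Put
$$L_n=\prod_{i<j\le n}(1+x_ix_j+\bar x_i\bar x_j)\prod_{i\le n}(1+X_i),$$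
where $1+x_ix_j+\bar x_i\bar x_j=\bar x_i\bar x_j(x_ix_j-\omega)(x_ix_j-\omega^2)$. It has degrees exactly $\pm n$ in each $x_i$. So *a Laurent polynomial with degrees in $[-n,n]$ in each variable that vanishes for $x_ix_j\in\{\omega,\omega^2\}$, $i<j$, and for $x_i\in\{\omega,\omega^2\}$ is a constant times $L_n$.*

For $n=1$, $Z_1(u;1)$ and $Z_{1,-}(u;1)$ are constants times $1+X_1$, and the counts of Section 1 give
$$Z_1(u;1)=-\tfrac13(1+X_1),\qquad Z_{1,-}(u;1)=\tfrac13(1+X_1).\tag{7}$$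

For $n=2$, (6) with $Z_{0,-}=0$ shows that $Z_{2,-}(u;1)$ is a constant times $L_2$, and $L_2(1,1)=27$. For $Z_2$, (6) with $Z_0=1$ shows that $Z_2(u;1)+\frac1{27}(1+X_1)(1+X_2)(X_1+X_2-1)$ is a constant times $L_2$. The counts $Z_{2,-}=-2$ and $Z_2=-1$ at $u_1=u_2=1$ give
$$Z_{2,-}(u;1)=-\tfrac2{27}(1+X_1)(1+X_2)(1+x_1x_2+\bar x_1\bar x_2),\qquad Z_2(u;1)=-\tfrac1{27}(1+X_1)(1+X_2)(X_1+X_2-1).\tag{8}$$

These two examples show two difficulties.

First, the ratios of Section 1 suggest $Z_{n,-}(u;1)=-Z_n(u;1)$ for odd $n$ and $Z_{n,-}(u;1)=2Z_n(u;1)$ for even $n$, as identities in $u$. By (7) the first is true for $n=1$. By (8) the second is false for $n=2$. The reason is visible in (6): on $x_1x_2=\eta$ the case $n=2$ reduces to $n=0$, where $Z_{0,-}=0\ne2Z_0$. But when $x_2=1$ the two factors in (8) become $1+X_1$ and $X_1+2-1$, and these agree. So for even $n$ the right identity should live on $u_n=1$.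

Second, the interpolation leaves one constant undetermined. As a Laurent polynomial in $x_1$ with degrees in $[-n,n]$, $Z_n(u;1)$ has $2n+1$ coefficients, and Lemma 11 controls it at $2n$ points: $x_1=\omega^{\pm1}$ and $x_1=\omega^{\pm1}\bar x_j$, $j\ge2$. Above, the constant came from the count at $u=1$, but for general $n$ that count is what we want to know. Lemma 10 does not help at $v=1$: there it concerns $u_1=q^2=\omega$, that is, $x_1=\omega^2$, a point already used, and it only repeats the zero, as $r(\omega)=\sigma(q^3)/\sigma(q)=0$. For generic $v$, however, Lemmas 8, 9, 10 control $Z_n$ at $2(n-1)+2+2=2n+2$ distinct points, more than enough. So the way past this obstacle is to solve the interpolation problem at generic $v$, where it has a determinant as its solution, let $v\to1$ in the determinant, and read off one coefficient: the coefficient of $x_1^n\cdots x_n^n$, which is $1$ for $L_n$.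

The identities to be proved are these. Let $(e_j)=(1,2,4,5,7,8,\dots)$ and $(m_j)=(1,5,7,11,13,\dots)$ be the positive integers coprime to $3$ and to $6$, respectively, and
$$P_n=\frac{\det[x_i^{e_j}-x_i^{-e_j}]_{i,j=1}^n}{\det[x_i^{j}-x_i^{-j}]_{i,j=1}^n},\qquad O_n=\frac{\det[x_i^{m_j/2}+x_i^{-m_j/2}]_{i,j=1}^n}{\det[x_i^{(2j-1)/2}+x_i^{-(2j-1)/2}]_{i,j=1}^n}.$$

**Theorem 12.** Let $q=e^{\mathrm i\pi/3}$.

1. $Z_n(u_1,\dots,u_n;1)=(-3)^{-n(n+1)/2}\prod_{i=1}^n(1+X_i)\;O_nP_n$.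
2. If $n$ is odd, $Z_{n,-}(u;1)=-Z_n(u;1)$ identically in $u_1,\dots,u_n$.
3. If $n\ge2$ is even, $Z_{n,-}(u_1,\dots,u_{n-1},1;1)=2Z_n(u_1,\dots,u_{n-1},1;1)$ identically in $u_1,\dots,u_{n-1}$. The condition $u_n=1$ cannot be dropped, for any even $n$.

## 6. A determinant formula for generic $v$

Here $q$ is again arbitrary with $q^8\ne1$. Let $\theta=q^2+\bar q^2=\sigma(q^4)/\sigma(q^2)\ne0$ and
$$\varepsilon(x,x')=\frac{\theta+x+\bar x'}{q^4+\bar q^4-xx'-\bar x\bar x'} .$$
By (1), $\sigma(q^2t)\sigma(q^2\bar t)=q^4+\bar q^4-t^2-\bar t^2$, so for $x=u^2$, $x'=u'^2$ the denominator is $\sigma(q^2uu')\sigma(q^2\bar u\bar u')$. Let $N_n(u;v)$ be the $(n+1)\times(n+1)$ matrix with rows $\bigl(\varepsilon(x_i,x_1),\dots,\varepsilon(x_i,x_n),\varepsilon(x_i,y)\bigr)$ for $i\le n$ and last row $\bigl(\frac{v-1}{x_1-1},\dots,\frac{v-1}{x_n-1},\frac{v-1}{y-1}\bigr)$. Let $C_n=\dfrac{\sigma(q^2)^n}{\sigma(q)^{2n}\sigma(q^4)^{n^2}}$ and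
$$\mathsf X_n(u;v)=C_n\prod_{i}\frac{\sigma(u_i)\sigma(qu_i)\sigma(q\bar u_i)\sigma(q^2u_iv)\sigma(q^2\bar u_i\bar v)}{\sigma(u_i\bar v)}\prod_{i<j}\Bigl(\frac{\sigma(q^2u_iu_j)\sigma(q^2\bar u_i\bar u_j)}{\sigma(u_i\bar u_j)}\Bigr)^2\det N_n .$$
The factor with index $i$ in the first product is called the *$i$-factor*; the factor with indices $i,j$ in the second product, square included, is the *pair factor* $(i,j)$.

**Proposition 13.** $Z_n(u;v)=\mathsf X_n(u;v)+\mathsf X_n(\bar u;\bar v)$.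

This is the formula of Behrend–Fischer–Konvalinka, Adv. Math. 315 (2017) 324–365; here is a full proof. For $n=0$ it reads $\frac1{v+1}+\frac1{\bar v+1}=1$. Let $n\ge1$, assume the formula for smaller values, and call the right side $Z_n^*$. It is invariant under $(u,v)\to(\bar u,\bar v)$, and it is symmetric in the $u_i$, because permuting them permutes rows and columns of $N_n$ simultaneously. Let $u_2,\dots,u_n,v$ be generic.

**Step 1: $Z_n^*$ is a Laurent polynomial in $x_1$ with degrees in $[-n,n]$.** This puts it in the same space as $Z_n$. The function $\mathsf X_n$ is even in $u_1$: the $1$-factor has five odd factors above and one below, and each pair factor is a square of an odd function. We go through the possible poles.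

- At $x_1=y$ (zero of $\sigma(u_1\bar v)$) columns $1$ and $n+1$ of $N_n$ coincide, so the determinant vanishes.
- At $x_1=x_j$ two rows and two columns coincide. Treating the row variable and the column variable as independent, the determinant is divisible by the product of the two differences; so it has a double zero, which cancels the double pole of the pair factor.
- At $x_1=1$ the simple pole in the last row is cancelled by $\sigma(u_1)$.
- The poles of $\varepsilon(x_1,x_j)$ and $\varepsilon(x_j,x_1)$ are together at most double and are cancelled by the square in the pair factor. The simple poles of $\varepsilon(x_1,y)$ are cancelled by $\sigma(q^2u_1v)\sigma(q^2\bar u_1\bar v)$.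
- With $q^4+\bar q^4=\theta^2-2$ and $x^2+\bar x^2=X^2-2$, we get $\varepsilon(x_1,x_1)=\frac{\theta+X_1}{\theta^2-X_1^2}=\frac1{\theta-X_1}=\frac1{\sigma(qu_1)\sigma(q\bar u_1)}$, whose poles are cancelled by the $1$-factor.

For the degrees: the prefactor of $\det N_n$ grows at most like $u_1^{\pm(2n+2)}$, that is $x_1^{\pm(n+1)}$, as $u_1\to\infty$ or $0$, since the $1$-factor contributes $5-1=4$ and each of the $n-1$ pair factors contributes $2$. As $x_1\to\infty$, row 1 is $O(1)$ and column 1, including the entry $(1,1)$ and the last row, is $O(\bar x_1)$. As $x_1\to0$, row 1 is $O(x_1)$ and the rest is $O(1)$. So the determinant improves both bounds by one. The same holds for $\mathsf X_n(\bar u;\bar v)$.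

**Step 2: $Z^*$ satisfies the recursion of Lemma 9.** Let $u_1u_2\to q^2$ and $\zeta=\sigma(q^2\bar u_1\bar u_2)\to0$. Only $\varepsilon(x_1,x_2)$ and $\varepsilon(x_2,x_1)$ are singular, each with denominator $\sim\sigma(q^4)\zeta$. The prefactor vanishes like $\zeta^2$, so only the term $-\varepsilon(x_1,x_2)\varepsilon(x_2,x_1)\det N_{n-2}(u_3,\dots,u_n;v)$ of the determinant matters. With $x_2=q^4\bar x_1$ the numerators are
$$\theta+x_1+\bar q^4x_1=\theta(1+\bar q^2x_1)=\theta\,\bar qu_1(q\bar u_1+\bar qu_1),\qquad \theta+q^4\bar x_1+\bar x_1=\theta\,q\bar u_1(q\bar u_1+\bar qu_1),$$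
and $\sigma(u_1\bar u_2)=\sigma(\bar q^2x_1)=\sigma(\bar qu_1)(\bar qu_1+q\bar u_1)$. So $-\varepsilon(x_1,x_2)\varepsilon(x_2,x_1)$ times the pair factor $(1,2)$ tends to $-\theta^2/\sigma(\bar qu_1)^2$. In the remaining factors we use $\sigma(q\bar u_2)=\sigma(\bar qu_1)$, hence $\sigma(q\bar u_1)\sigma(q\bar u_2)=-\sigma(\bar qu_1)^2$, and
$$\sigma(q^2\bar u_1\bar v)=\sigma(u_2\bar v),\quad\sigma(q^2\bar u_2\bar v)=\sigma(u_1\bar v),\quad\sigma(q^2\bar u_1\bar u_j)=\sigma(u_2\bar u_j),\quad\sigma(q^2\bar u_2\bar u_j)=\sigma(u_1\bar u_j),$$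
which cancel the denominators. Since $C_n/C_{n-2}=\sigma(q^2)^2/(\sigma(q)^4\sigma(q^4)^{4n-4})$ and $\theta^2\sigma(q^2)^2=\sigma(q^4)^2$,
$$\mathsf X_n=\frac{\sigma(u_1)\sigma(u_2)\sigma(qu_1)\sigma(qu_2)\sigma(q^2u_1v)\sigma(q^2u_2v)\prod_{j\ge3}[\sigma(q^2u_1u_j)\sigma(q^2u_2u_j)]^2}{\sigma(q)^4\,\sigma(q^4)^{4n-6}}\;\mathsf X_{n-2}(u_3,\dots,u_n;v).\tag{9}$$
This is the factor of Lemma 9, because $1-l(u_1)^2=\sigma(q^2\bar u_1)\sigma(u_1)/\sigma(q)^2=\sigma(u_2)\sigma(u_1)/\sigma(q)^2$.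

For the second summand we need $\mathsf X_n$ at $u_1u_2=\bar q^2$, where now $\sigma(q^2u_1u_2)\to0$. The numerators are $\theta\,qu_1(\bar q\bar u_1+qu_1)$ and $\theta\,\bar q\bar u_1(\bar q\bar u_1+qu_1)$; also $\sigma(u_1\bar u_2)=\sigma(q^2x_1)=\sigma(qu_1)(qu_1+\bar q\bar u_1)$. So the product of $-\varepsilon\varepsilon$ and the pair factor tends to $-\theta^2/\sigma(qu_1)^2$. Moreover $\sigma(qu_1)\sigma(qu_2)=-\sigma(qu_1)^2$, and
$$\sigma(q^2u_1v)=-\sigma(u_2\bar v),\quad\sigma(q^2u_2v)=-\sigma(u_1\bar v),\quad\sigma(q^2u_1u_j)=-\sigma(u_2\bar u_j),\quad\sigma(q^2u_2u_j)=-\sigma(u_1\bar u_j).$$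
The signs cancel in pairs, and we get (9) with $u,v$ replaced by $\bar u,\bar v$ in the factor (note $\sigma(u_1)\sigma(u_2)=\sigma(\bar u_1)\sigma(\bar u_2)$). Substituting $u\to\bar u$, $v\to\bar v$: at $u_1u_2=q^2$, $\mathsf X_n(\bar u;\bar v)$ is the same factor as in (9) times $\mathsf X_{n-2}(\bar u_3,\dots,\bar u_n;\bar v)$. Adding, $Z^*$ satisfies the recursion.

**Step 3: $Z^*$ satisfies the recursion of Lemma 8.** At $u_1=\bar q$ the factor $\sigma(qu_1)$ vanishes and only the term $\varepsilon(x_1,x_1)\det N_{n-1}(u_2,\dots,u_n;v)$ survives, with $\sigma(qu_1)\sigma(q\bar u_1)\varepsilon(x_1,x_1)=1$. The rest of the $1$-factor and the pair factors $(1,j)$ are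
$$\frac{\sigma(\bar q)\sigma(qv)\sigma(q^3\bar v)}{\sigma(\bar q\bar v)}=\sigma(q)\sigma(q^3\bar v),\qquad\Bigl(\frac{\sigma(qu_j)\sigma(q^3\bar u_j)}{\sigma(\bar q\bar u_j)}\Bigr)^2=\sigma(q^3\bar u_j)^2,$$
and $C_n/C_{n-1}=\sigma(q^2)/(\sigma(q)^2\sigma(q^4)^{2n-1})$. Together these give the factor of Lemma 8. At $u_1=q$ the same computation gives $\frac{\sigma(q)\sigma(q^3v)\sigma(q\bar v)}{\sigma(q\bar v)}=\sigma(q)\sigma(q^3v)$ and $\bigl(\frac{\sigma(q^3u_j)\sigma(q\bar u_j)}{\sigma(q\bar u_j)}\bigr)^2=\sigma(q^3u_j)^2$. So $\mathsf X_n(\bar u;\bar v)$ at $u_1=\bar q$ has the same factor as well.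

**Step 4: $Z^*$ satisfies the recursion of Lemma 10.** Let $u_1v\to q^2$ and $\zeta=\sigma(q^2\bar u_1\bar v)\to0$. Only $\varepsilon(x_1,y)$ is singular. Its cofactor sign is $(-1)^{n+2}$; in its minor, moving column 1 to the end costs $(-1)^{n-1}$; and the last row of the result is $\frac{v-1}{u_1-1}$ times that of $N_{n-1}(u_2,\dots,u_n;u_1)$. So
$$\det N_n\sim-\varepsilon(x_1,y)\,\frac{v-1}{u_1-1}\det N_{n-1}(u_2,\dots,u_n;u_1),\qquad\varepsilon(x_1,y)\sim\frac{\theta\,\bar qu_1(q\bar u_1+\bar qu_1)}{\sigma(q^4)\,\zeta}.$$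
With $\sigma(u_1\bar v)=\sigma(\bar q^2x_1)=-\sigma(q\bar u_1)(\bar qu_1+q\bar u_1)$, the $1$-factor times $-\varepsilon(x_1,y)\frac{v-1}{u_1-1}$ tends to
$$\theta\,\sigma(qu_1)\,\sigma(u_1)\frac{\bar qu_1(v-1)}{u_1-1}=\theta\,\sigma(qu_1)(q-\bar qu_1)(1+\bar u_1)=\theta\,\sigma(qu_1)\bigl(\sigma(q)+\sigma(q\bar u_1)\bigr)=\theta\,\sigma(qu_1)\sigma(q)\bigl(1+l(u_1)\bigr),$$
where we used $\bar qu_1v=q$ and $\sigma(u_1)/(u_1-1)=1+\bar u_1$. For $j\ge2$, the $j$-factor times the pair factor $(1,j)$, divided by the $j$-factor of $\mathsf X_{n-1}(u_2,\dots,u_n;u_1)$, is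
$$\frac{\sigma(q^2u_jv)\,\sigma(q^2\bar u_j\bar v)}{\sigma(u_j\bar v)}\cdot\frac{\sigma(q^2u_1u_j)\,\sigma(q^2\bar u_1\bar u_j)\,\sigma(u_j\bar u_1)}{\sigma(u_1\bar u_j)^2}.\tag{10}$$
Since $\sigma(q^2u_jv)=\sigma(q^4\bar u_1u_j)$, $\sigma(q^2\bar u_j\bar v)=\sigma(u_1\bar u_j)$ and $\sigma(u_j\bar v)=\sigma(\bar q^2u_1u_j)=-\sigma(q^2\bar u_1\bar u_j)$, (10) equals $\sigma(q^4\bar u_1u_j)\sigma(q^2u_1u_j)$. With $\frac{C_n}{C_{n-1}}\theta=\frac1{\sigma(q)^2\sigma(q^4)^{2n-2}}$ this is exactly the factor of Lemma 10.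

At $u_1v=\bar q^2$, where $\sigma(q^2u_1v)\to0$, the numerator of $\varepsilon(x_1,y)$ is $\theta\,qu_1(\bar q\bar u_1+qu_1)$, $\sigma(u_1\bar v)=\sigma(q^2x_1)=\sigma(qu_1)(qu_1+\bar q\bar u_1)$ and $qu_1v=\bar q$. The corresponding limit is
$$-\theta\,\sigma(q\bar u_1)(\bar q-qu_1)(1+\bar u_1)=\theta\,\sigma(q\bar u_1)\bigl(\sigma(q)+\sigma(qu_1)\bigr)=\theta\,\sigma(q)\sigma(q\bar u_1)\bigl(1+l(\bar u_1)\bigr).$$
With $\sigma(q^2u_jv)=\sigma(\bar u_1u_j)$, $\sigma(q^2\bar u_j\bar v)=\sigma(q^4u_1\bar u_j)$ and $\sigma(u_j\bar v)=\sigma(q^2u_1u_j)$, (10) becomes $\sigma(q^4u_1\bar u_j)\sigma(q^2\bar u_1\bar u_j)$. After inverting all parameters: at $u_1v=q^2$, $\mathsf X_n(\bar u;\bar v)$ equals the factor of Lemma 10 times $\mathsf X_{n-1}(\bar u_2,\dots,\bar u_n;\bar u_1)$. So $Z^*$ satisfies the recursion.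

**Step 5: interpolation.** We compare $Z_n$ and $Z_n^*$ as Laurent polynomials in $x_1$. By the induction hypothesis and Steps 2–4 they agree for $u_1u_2=q^2$, $u_1=\bar q$, $u_1v=q^2$. Both are even in $u_1$, symmetric in the $u_i$, and invariant under inversion of all parameters. So they agree at the points
$$x_1=q^{\pm4}\bar x_j\ (2\le j\le n),\qquad x_1=q^{\pm2},\qquad x_1=q^{\pm4}\bar y .$$
These are $2n+2$ distinct points for generic parameters, because $q^8\neq1$. Both functions have degrees in $[-n,n]$, hence at most $2n+1$ coefficients, so they are equal. $\square$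

## 7. The determinant as $v\to1$

From now on $q=e^{\mathrm i\pi/3}$, so $\theta=q^4+\bar q^4=-1$. We compute the value of the formula at $v=1$, where each summand has to be expanded to one order beyond its leading term in order to separate $Z_{n,-}$. Put $w_i=\bar x_i$ and
$$\rho(a,b)=\frac{a+b-1}{a^2+ab+b^2},\qquad\rho_{ij}=\rho(x_i,w_j),\qquad c_i=\rho(x_i,1)=\frac1{1+X_i},$$
$$b_j=\frac1{1-w_j},\qquad\tilde b_j=\frac1{1-x_j}=1-b_j,$$
$$D=\det[\rho_{ij}]_{n\times n},\qquad\mathcal R=\det\begin{pmatrix}\rho_{ij}&c_i\\b_j&0\end{pmatrix},\qquad\tilde{\mathcal R}=\det\begin{pmatrix}\rho_{ij}&\tilde b_i\\c_j&0\end{pmatrix}.$$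
Note that $\rho$ is symmetric and $\rho_{ii}=\frac{X_i-1}{X_i^2-1}=\frac1{1+X_i}=c_i$.

**Proposition 14.** $Z_n(u;1)=B_nD$ and $Z_{n,-}(u;1)=B_n(\mathcal R+\tilde{\mathcal R})$, where
$$B_n=(-1)^nC_n\prod_i(1+X_i)^2\prod_{i<j}\frac{(1+x_ix_j+\bar x_i\bar x_j)^2}{\sigma(u_i\bar u_j)^2}.$$

*Proof.* **Step 1: split off $Z_{n,-}$ by parity in $v$.** Let $\mathcal Q(u;v)=\mathsf X_n(u;v)/(v-1)$ and $\tilde{\mathcal Q}=\mathcal Q(\bar u;\bar v)$. Since $\det N_n/(v-1)$ depends only on $v^2$ and each $i$-factor is odd in $v$, both have parity $(-1)^n$ in $v$. By Proposition 13, $Z_n=(v-1)\mathcal Q+(\bar v-1)\tilde{\mathcal Q}$. By Lemma 3(a), $Z_{n,-}$ is the part of parity $-(-1)^n$, so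
$$Z_{n,-}=v\mathcal Q+\bar v\tilde{\mathcal Q}.$$

**Step 2: rewrite $\mathcal Q$.** The aim is to isolate the pole at $v=1$. At our $q$ we have $\varepsilon(x,x')=\frac{x+\bar x'-1}{-(1+xx'+\bar x\bar x')}=-x\bar x'\rho(x,\bar x')$. Also $\frac1{x_j-1}=w_jb_j$ and $\frac1{y-1}=\frac{\bar y}{1-\bar y}$. Furthermore $\sigma(q^2u_iv)\sigma(q^2\bar u_i\bar v)=-(1+x_iy+\bar x_i\bar y)$, $\sigma(qu)\sigma(q\bar u)=-(1+X)$, and the numerator of the pair factor is $(1+x_ix_j+\bar x_i\bar x_j)^2$. Taking the row factors $-x_i$ and the column factors $w_j,\bar y$ out of the determinant,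
$$\mathcal Q=\hat C\;\bar y\,\Phi(\bar y)\prod_i\frac{\sigma(u_i)(1+x_iy+\bar x_i\bar y)}{\sigma(u_i\bar v)},\qquad\Phi(w)=\det\begin{pmatrix}\rho_{ij}&\rho(x_i,w)\\b_j&\frac1{1-w}\end{pmatrix}=\frac D{1-w}+\det\begin{pmatrix}\rho_{ij}&\rho(x_i,w)\\b_j&0\end{pmatrix},$$
with $\hat C\prod_i(1+X_i)=B_n$. Both $\hat C$ and $B_n$ are invariant under $u\to\bar u$.

**Step 3: expand at $v=e^s$, $s\to0$.** We have $\frac{\bar y}{1-\bar y}=\frac1{e^{2s}-1}=\frac1{2s}-\frac12+O(s)$. The product over $i$ is $\prod_i(1+X_i)\cdot(1+\nu s+O(s^2))$ with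
$$\nu=\sum_i\Bigl(\frac{x_i+1}{x_i-1}+\frac{2(x_i-\bar x_i)}{1+X_i}\Bigr),$$
which changes sign under $x\to\bar x$. Since $\rho(\bar x_i,x_j)=\rho_{ji}$, $D$ is invariant under inversion, and $\mathcal R$ at $\bar x$ is, after transposition, $\tilde{\mathcal R}$. Replacing $s$ by $-s$ and $x$ by $\bar x$ in the expansion of $\mathcal Q$ gives that of $\tilde{\mathcal Q}$:
$$\mathcal Q=B_n\Bigl[\frac D{2s}+\frac{\nu-1}2D+\mathcal R+O(s)\Bigr],\qquad\tilde{\mathcal Q}=B_n\Bigl[-\frac D{2s}+\frac{-\nu-1}2D+\tilde{\mathcal R}+O(s)\Bigr].$$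
Hence $Z_n=(v-1)\mathcal Q+(\bar v-1)\tilde{\mathcal Q}\to B_nD$. And $Z_{n,-}=\cosh s\,(\mathcal Q+\tilde{\mathcal Q})+\sinh s\,(\mathcal Q-\tilde{\mathcal Q})\to B_n\bigl[(-D+\mathcal R+\tilde{\mathcal R})+D\bigr]$. $\square$

For even $n$ we also need these quantities on $x_n=1$, where $b_n$ has a pole.

**Proposition 15.** Let $n\ge2$, $\phi(t)=\frac{1-t}{(1+t+t^2)^2}$, and let $\rho'$ be the matrix $(\rho_{ij})_{i,j\le n-1}$. As $x_n\to1$,
$$D\to\det\begin{pmatrix}\rho'&c_i\\c_j&\frac13\end{pmatrix},\qquad\mathcal R+\tilde{\mathcal R}\to-D-\mathcal S-\mathcal S',\qquad\mathcal S=\det\begin{pmatrix}\rho'&c_i\\\phi(w_j)&0\end{pmatrix},\quad\mathcal S'=\det\begin{pmatrix}\rho'&\phi(x_i)\\c_j&0\end{pmatrix},$$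
with $i,j\le n-1$ in the borders, and where $D$ on the right is its limit.

*Proof.* Let $\mathsf y_j$ be $\det\rho$ with column $j$ replaced by $(c_i)$, and $\mathsf z_i$ be $\det\rho$ with row $i$ replaced by $(c_j)$. By Cramer's rule $\mathcal R+\tilde{\mathcal R}=-\sum_jb_j\mathsf y_j-\sum_i(1-b_i)\mathsf z_i$. Put $x_n=e^s$. We have $\rho(1,w)=\frac w{1+w+w^2}$, which is $c_j$ at $w=w_j$, and
$$\partial_a\rho(a,w)\big|_{a=1}=\frac{(1+w+w^2)-w(2+w)}{(1+w+w^2)^2}=\phi(w).$$
So for $j<n$ row $n$ of $\rho$ is $c_j+s\phi(w_j)+O(s^2)$; for $i<n$ column $n$ is $c_i-s\phi(x_i)+O(s^2)$, since $w_n=e^{-s}$; and $\rho_{nn}=c_n=\frac1{1+2\cosh s}=\frac13+O(s^2)$. This gives the limit of $D$. For $j<n$, $\mathsf y_j$ and $\mathsf z_j$ tend to $0$, because in the limit two columns or two rows are equal, and $b_j$ stays finite. Moreover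
$$\mathsf y_n=\det\begin{pmatrix}\rho'&c_i\\c_j&c_n\end{pmatrix}+s\,\mathcal S+O(s^2),\qquad\mathsf z_n=\det\begin{pmatrix}\rho'&c_i\\c_j&c_n\end{pmatrix}-s\,\mathcal S'+O(s^2).$$
With $b_n=s^{-1}(1+O(s))$ we get $-b_n\mathsf y_n-(1-b_n)\mathsf z_n=-b_n(\mathsf y_n-\mathsf z_n)-\mathsf z_n\to-(\mathcal S+\mathcal S')-D$. $\square$

*Check for $n=2$.* With $x=x_1$, $c=\frac1{1+X}$, $\rho'=(c)$: $D=\frac c3-c^2=\frac{c^2(X-2)}3$, and $-\mathcal S-\mathcal S'=c\,(\phi(\bar x)+\phi(x))=c\,\frac{x^2-x+\bar x^2-\bar x}{(1+X)^2}=c\,\frac{(X-2)(X+1)}{(1+X)^2}=3D$. So $\mathcal R+\tilde{\mathcal R}\to2D$, in agreement with (8) at $x_2=1$.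

## 8. Top coefficients vanish because two rows add to zero

For a Laurent polynomial $F$ in $x_1,\dots,x_m$ with degrees in $[-n,n]$ let $\mathrm{tc}(F)=[x_1^n\cdots x_m^n]F$. This is the value of $\prod w_i^n\,F$ at $w=0$. We compute it for our determinants. First,
$$\rho(1/a,b)=a\,\hat\rho(a,b),\qquad\hat\rho(a,b)=\frac{1-a+ab}{1+ab+a^2b^2}=\frac{1-a+a^2b-a^2b^2}{1-a^3b^3},$$
so $\rho_{ij}=w_i\hat\rho(w_i,w_j)$. Let $\Lambda_{kl}=[a^kb^l]\hat\rho$ for $k,l\ge0$. From the last expression, rows $0$ and $1$ of $\Lambda$ are $(1,0,0,\dots)$ and $(-1,0,0,\dots)$, and columns $1$ and $2$ are given by $[b]\hat\rho=a^2$ and $[b^2]\hat\rho=-a^2$. So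
$$\text{row }0+\text{row }1=0,\qquad\text{column }1+\text{column }2=0\qquad\text{in }\Lambda.\tag{11}$$

**Lemma 16.** For power series $\gamma(a)=\sum\gamma_ka^k$, $\delta(b)=\sum\delta_lb^l$ convergent near $0$, a constant $\tau$, and $\Delta(w)=\det[w_i^k]_{1\le i\le m,\,0\le k<m}$,
$$\lim_{w\to0}\frac1{\Delta(w)^2}\det\begin{pmatrix}\hat\rho(w_i,w_j)&\gamma(w_i)\\\delta(w_j)&\tau\end{pmatrix}_{i,j\le m}=\det\begin{pmatrix}\Lambda_{kl}&\gamma_k\\\delta_l&\tau\end{pmatrix}_{0\le k,l<m},$$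
and the same holds without borders.

*Proof.* With $W=(w_i^k)_{i\le m,\,k\ge0}$ the matrix on the left is
$$\begin{pmatrix}W&0\\0&1\end{pmatrix}\begin{pmatrix}\Lambda&\gamma\\\delta&\tau\end{pmatrix}\begin{pmatrix}W^T&0\\0&1\end{pmatrix}.$$
By Cauchy–Binet (an identity of formal power series, with finitely many terms in each degree), its determinant is the sum over $m$-subsets $K,L$ of $\mathbb Z_{\ge0}$ of $\det[w_i^k]_{k\in K}\det[w_i^l]_{l\in L}$ times the bordered minor with rows $K$ and columns $L$. The quotient $\det[w_i^k]_{k\in K}/\Delta(w)$ is a homogeneous polynomial of degree $\sum_{k\in K}k-\frac{m(m-1)}2$. At $w=0$ it is $1$ for $K=\{0,\dots,m-1\}$ and $0$ otherwise. $\square$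

**The prefactor.** We have $1+X_i=w_i^{-1}(1+w_i+w_i^2)$, $1+x_ix_j+\bar x_i\bar x_j=(w_iw_j)^{-1}(1+w_iw_j+w_i^2w_j^2)$ and $\sigma(u_i\bar u_j)^2=(w_i-w_j)^2/(w_iw_j)$. Hence
$$B_n=\text{const}\cdot\prod_{i\le n}w_i^{-n-1}\,\Delta(w)^{-2}\,(1+O(w)),\tag{12}$$
with a nonzero constant. At $x_n=1$ the same form holds in the variables $w_1,\dots,w_{n-1}$, again with exponent $-n-1$: the pairs $i<j<n$ give $w_i^{-(n-2)}$, the factors $(1+X_i)^2$ give $w_i^{-2}$, and the pairs $(i,n)$ give $(1+X_i)^2/\sigma(u_i)^2=w_i^{-1}(1+O(w_i))$.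

**Lemma 17.** (i) $\mathrm{tc}\,Z_n(u;1)=0$ for $n\ge2$. (ii) $\mathrm{tc}\,Z_{n,-}(u;1)=0$ for $n\ge3$, while $\mathrm{tc}\,Z_{2,-}(u;1)\ne0$. (iii) For $n\ge4$, in the variables $x_1,\dots,x_{n-1}$, the top coefficients $[x_1^n\cdots x_{n-1}^n]$ of $Z_n(u_1,\dots,u_{n-1},1;1)$ and $Z_{n,-}(u_1,\dots,u_{n-1},1;1)$ are $0$.

*Proof.* The borders are, near $w=0$,
$$c_i=\frac{w_i(1-w_i)}{1-w_i^3}=w_i\bigl(1-w_i+O(w_i^3)\bigr),\qquad b_j=\frac1{1-w_j},\qquad\tilde b_i=-\frac{w_i}{1-w_i}.$$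

(i) $D=\prod w_i\,\det\hat\rho(w_i,w_j)$. By Proposition 14, (12) and Lemma 16, $\mathrm{tc}\,Z_n(u;1)$ is a constant times $\det(\Lambda_{kl})_{0\le k,l<n}$, which is $0$ for $n\ge2$ by (11).

(ii) Extract $w_i$ from each of the first $n$ rows. In $\mathcal R$ the right border is then $\gamma=1-a+O(a^3)$, so rows $0$ and $1$ of $(\Lambda\,|\,\gamma)$ still add to zero, and the contribution is $0$ for $n\ge2$. In $\tilde{\mathcal R}$ the lower border is $\delta=b-b^2+O(b^4)$, so columns $1$ and $2$ of $\Lambda$ with the border $\delta$ added still sum to zero, and the contribution is $0$ for $n\ge3$. For $n=2$, (8) gives $\mathrm{tc}\,Z_{2,-}(u;1)=-\frac2{27}$. (This agrees with the determinants: for $n=2$, $\tilde{\mathcal R}$ with $\gamma=-\frac1{1-a}$ gives $\det\begin{pmatrix}1&0&-1\\-1&0&-1\\0&1&0\end{pmatrix}=2$, and the constant in (12) is $C_2=\frac{-3}{9\cdot9}=-\frac1{27}$.)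

(iii) Use Propositions 14 and 15 and Lemma 16 with $m=n-1$, extracting $w_i$ from the first $m$ rows. In $D$ and $\mathcal S$ the right border is $\gamma=1-a+O(a^3)$ and the lower borders $c_j$, $\phi(w_j)$ are power series; rows $0,1$ add to zero, which suffices for $m\ge2$. In $\mathcal S'$ the right border is $\phi(1/w)=\frac{w^3(w-1)}{(1+w+w^2)^2}$, which is $w$ times a power series, and the lower border is $c_j=w_j-w_j^2+O(w_j^4)$; columns $1,2$ add to zero, which suffices for $m\ge3$. $\square$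

## 9. The polynomials $O_nP_n$ and the three identities

To match $Z_n$ with $O_nP_n$ we need the degrees of $O_nP_n$ and a recursion for it on $x_1x_2=\eta$.

Let $p_e(x)=x^e-x^{-e}$ and $o_m(x)=x^{m/2}+x^{-m/2}$. Then $p_e/p_1$ is a monic polynomial in $X$ of degree $e-1$, and for odd $m$, $o_m/o_1$ is a monic polynomial in $X$ of degree $\frac{m-1}2$. So the denominators of $P_n$ and $O_n$ are
$$\prod_ip_1(x_i)\prod_{i<j}(X_j-X_i)\qquad\text{and}\qquad\prod_io_1(x_i)\prod_{i<j}(X_j-X_i).\tag{13}$$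

**Lemma 18.** $P_n$ and $O_n$ are symmetric polynomials in $X_1,\dots,X_n$. In $X_n$ they have degrees $e_n-n$ and $\frac{m_n-2n+1}2$, with leading coefficients $P_{n-1}$ and $O_{n-1}$; the sum of the two degrees is $n-1$. Moreover $O_0=P_0=O_1=P_1=P_2=1$ and $O_2=X_1+X_2-1$.

*Proof.* After division by the $p_1(x_i)$ the numerator of $P_n$ is an alternating polynomial in the $X_i$, so it is divisible by $\prod_{i<j}(X_j-X_i)$, with symmetric quotient. The numerator has degree $e_n-1$ in $X_n$, and its leading coefficient is the numerator of $P_{n-1}$; the Vandermonde product has degree $n-1$ in $X_n$, with leading coefficient the Vandermonde product of $X_1,\dots,X_{n-1}$. The same holds for $O_n$. Since $e_{2k}=3k-1$, $e_{2k-1}=3k-2$, $m_{2k}=6k-1$, $m_{2k-1}=6k-5$, the degrees are $k-1$ and $k$ for $n=2k$, and $k-1$ and $k-1$ for $n=2k-1$; the sum is $n-1$. The small values are clear except $O_2$. With $X=t^2+t^{-2}$, $\frac{t^5+t^{-5}}{t+t^{-1}}=t^4-t^2+1-t^{-2}+t^{-4}=X^2-X-1$,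 and $\frac{(X_2^2-X_2)-(X_1^2-X_1)}{X_2-X_1}=X_1+X_2-1$. $\square$

For example, $p_4/p_1=X^3-2X$ gives $P_3=X_1+X_2+X_3$.

**Lemma 19.** Let $n\ge2$, $x_2=\eta\bar x_1$ with $\eta\in\{\omega,\omega^2\}$, $g=X_1+X_2$. Then
$$O_nP_n=(g-1)\prod_{j\ge3}(X_j+g)^2\;O_{n-2}P_{n-2}(x_3,\dots,x_n).$$

*Proof.* Let $S=x_1^3+\bar x_1^3$ and $\psi(x)=x^3+x^{-3}-S$. By the cubic of Lemma 11, $\psi(x)=(X-X_1)(X-X_2)(X+g)$; in particular $\psi$ vanishes at $x_1$ and $x_2$. We have
$$\psi p_e=p_{e+3}+p_{e-3}-S\,p_e,\qquad p_{-k}=-p_k,\qquad e_j+3=e_{j+2}.$$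
So $\psi p_{e_j}$ is $p_{e_{j+2}}$ plus a combination of $p_{e_1},\dots,p_{e_{j+1}}$; for $e=1,2$ the terms $p_{-2}=-p_2$ and $p_{-1}=-p_1$ occur. Hence the change from $p_{e_1},\dots,p_{e_n}$ to $p_1,p_2,\psi p_{e_1},\dots,\psi p_{e_{n-2}}$ is unitriangular and does not change the determinant. In the new columns the rows of $x_1,x_2$ vanish in the last $n-2$ places, so
$$\det[p_{e_j}(x_i)]_n=\det\begin{pmatrix}p_1(x_1)&p_2(x_1)\\p_1(x_2)&p_2(x_2)\end{pmatrix}\prod_{j\ge3}\psi(x_j)\;\det[p_{e_j}(x_{i+2})]_{n-2}.$$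
Dividing by (13), the factors $(X_j-X_1)(X_j-X_2)$ of $\psi(x_j)$ cancel, and $P_n=P_2(x_1,x_2)\prod_{j\ge3}(X_j+g)\,P_{n-2}(x_3,\dots,x_n)$. The same argument with
$$\psi o_m=o_{m+6}+o_{m-6}-S\,o_m,\qquad o_{-k}=o_k,\qquad m_j+6=m_{j+2}$$
and the new columns $o_1,o_5,\psi o_{m_1},\dots,\psi o_{m_{n-2}}$ (for $m=1,5$ the terms $o_{-5}=o_5$, $o_{-1}=o_1$ occur) gives $O_n=O_2(x_1,x_2)\prod_{j\ge3}(X_j+g)\,O_{n-2}(x_3,\dots,x_n)$. Insert $P_2=1$ and $O_2=g-1$. $\square$

### Proof of Theorem 12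

**Part 1.** We show that $d_n=Z_n(u;1)-\kappa_n\prod_i(1+X_i)\,O_nP_n$ with $\kappa_n=(-3)^{-n(n+1)/2}$ is zero, by induction from $n-2$ to $n$. For $n=0$, $d_0=1-1=0$. For $n=1$, (7) gives $d_1=0$. Let $n\ge2$ and $d_{n-2}=0$.

*Zeros.* We have $\kappa_n/\kappa_{n-2}=(-3)^{-(2n-1)}=-\frac1{27\cdot9^{n-2}}$. By (6) and Lemma 19, $d_n$ vanishes for $x_1x_2\in\{\omega,\omega^2\}$: both terms have the same factor in terms of their versions for $n-2$. By symmetry it vanishes for $x_ix_j\in\{\omega,\omega^2\}$, $i<j$. By Lemma 11(a) it vanishes for $x_i\in\{\omega,\omega^2\}$. By Lemma 3(a) and Lemma 18 it has degrees in $[-n,n]$ in each $x_i$. So by the principle of Section 5, $d_n$ is a constant times $L_n$, and since $\mathrm{tc}(L_n)=1$ the constant is $\mathrm{tc}(d_n)$.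

*The constant.* $\mathrm{tc}\,Z_n(u;1)=0$ by Lemma 17(i). Next, $\mathrm{tc}\bigl(\prod(1+X_i)O_nP_n\bigr)=[X_1^{n-1}\cdots X_n^{n-1}]O_nP_n$. By Lemma 18 the coefficient of $X_n^{n-1}$ in $O_nP_n$ is $O_{n-1}P_{n-1}$, which has degree only $n-2$ in $X_1$; so this is $0$. Hence $d_n=0$.

**Part 2.** Let $n$ be odd; we show that $d_n=Z_{n,-}(u;1)+Z_n(u;1)$ is zero, again by induction from $n-2$. For $n=1$ this is (7). For $n\ge3$ and $d_{n-2}=0$, (6), Proposition 7 and Lemma 11(a) show as before that $d_n=\mathrm{tc}(d_n)L_n$, and $\mathrm{tc}(d_n)=0$ by Lemma 17(i),(ii).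

**Part 3.** Let $n$ be even; we show that $d_n(x_1,\dots,x_{n-1})=(Z_{n,-}-2Z_n)(u_1,\dots,u_{n-1},1;1)$ is zero. For $n=2$ this is (8) at $x_2=1$. Let $n\ge4$ and $d_{n-2}=0$.

*Zeros from pairs among the first $n-1$ lines.* Apply (6) to lines $i<j\le n-1$, keeping $u_n=1$. It shows that $d_n$ vanishes for $x_ix_j\in\{\omega,\omega^2\}$. This accounts for degrees $\pm(n-2)$ in each variable, and Lemma 11(a) for $\pm1$ more. One more factor per variable is missing, because the pairs with line $n$ are no longer free. The next point supplies it.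

*Zeros from pairs with line $n$.* By Lemma 11(a), $H_n=Z_{n,-}(u;1)/\prod_{i\le n}(1+X_i)$ and $G_n=Z_n(u;1)/\prod_{i\le n}(1+X_i)$ are Laurent polynomials, and so are $H_{n-2},G_{n-2}$. Divide (6) for the lines $i$ and $n$ by $\prod_k(1+X_k)$: for $x_ix_n=\eta\in\{\omega,\omega^2\}$, both $H_n$ and $G_n$ equal $g-1$ times a Laurent polynomial, where $g=X_i+X_n$. At $x_n=1$, $x_i=\eta$ we have $g=-1+2=1$. So $H_n-2G_n$ vanishes at $x_n=1$, $x_i\in\{\omega,\omega^2\}$, for every $i\le n-1$, and $(H_n-2G_n)|_{x_n=1}$ is divisible by $\prod_{i\le n-1}(1+X_i)$. Since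
$$d_n=3\prod_{i\le n-1}(1+X_i)\cdot(H_n-2G_n)\big|_{x_n=1},$$
$d_n$ is divisible by
$$\prod_{i<j\le n-1}(1+x_ix_j+\bar x_i\bar x_j)\prod_{i\le n-1}(1+X_i)^2 .$$
This has degrees exactly $\pm n$ in each of $x_1,\dots,x_{n-1}$ and top coefficient $1$, while $d_n$ has degrees in $[-n,n]$. So $d_n$ is $\mathrm{tc}(d_n)$ times this product, and $\mathrm{tc}(d_n)=0$ by Lemma 17(iii).

*The condition $u_n=1$ is needed.* Suppose $Z_{n,-}(u;1)=2Z_n(u;1)$ identically for some even $n\ge2$. If $n\ge4$, restrict to $x_1x_2=\eta$: the prefactor in (6) is not identically zero there, so the identity holds for $n-2$. Going down, it would hold for $n=2$, where $\mathrm{tc}\,Z_{2,-}(u;1)\ne0=\mathrm{tc}\,Z_2(u;1)$ by Lemma 17 (or directly by (8)). This is a contradiction. $\blacksquare$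

## 10. Evaluation at $u=1$ and the numbers $V_n$

It remains to evaluate Theorem 12 at $x_i=1$, that is $X_i=2$. Let $\Pi_n=P_n(1)O_n(1)$, where the argument means $x_1=\dots=x_n=1$.

**Step 1: product formulas.** Put $x_i=e^{s_i}$ with $s_i\to0$. Expanding $\sinh$, the leading term of $\det[2\sinh(e_js_i)]$ is a factor that depends only on the $s_i$ and $n$ times $\det[e_j^{2k-1}]_{j,k}$; the denominator has the same form with $j$ in place of $e_j$. For $O_n$, expanding $\cosh$, the same holds with $\det[(m_j/2)^{2k-2}]_{j,k}$. Evaluating these Vandermonde determinants,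
$$P_n(1)=\prod_j\frac{e_j}j\prod_{i<j}\frac{e_j^2-e_i^2}{j^2-i^2},\qquad O_n(1)=\prod_{i<j}\frac{m_j^2-m_i^2}{(2j-1)^2-(2i-1)^2}.$$
Since $n\prod_{i<n}(n^2-i^2)=(2n-1)!$ and $\prod_{i<n}\bigl((2n-1)^2-(2i-1)^2\bigr)=4^{n-1}\prod_{i<n}(n-i)(n+i-1)=4^{n-1}(2n-2)!$,
$$\frac{P_n(1)}{P_{n-1}(1)}=\frac{e_n\prod_{i<n}(e_n^2-e_i^2)}{(2n-1)!},\qquad\frac{O_n(1)}{O_{n-1}(1)}=\frac{\prod_{i<n}(m_n^2-m_i^2)}{4^{n-1}(2n-2)!}.$$

**Step 2: the factors $e_n\pm e_i$ and $m_n\pm m_i$.** The purpose is to recognize them as arithmetic progressions.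

*Case $n=2k$.* Here $e_n=3k-1=\frac{3n-2}2$. For $e_i=3j-2$, $1\le j\le k$, the numbers $e_n\mp e_i$ are $3(k-j)+1$ and $3(k+j-1)$; for $e_i=3j-1$, $1\le j\le k-1$, they are $3(k-j)$ and $3(k+j)-2$. Together these are $1,4,\dots,6k-5$ and $3,6,\dots,6k-3$. Similarly $m_n=6k-1$, and the numbers $m_n\pm m_i$ are $4,10,\dots,12k-8$ and $6,12,\dots,12k-6$. So
$$\frac{P_n(1)}{P_{n-1}(1)}=e_n\,\frac{3^{n-1}(n-1)!\prod_{j<n}(3j-2)}{(2n-1)!},\qquad\frac{O_n(1)}{O_{n-1}(1)}=\frac{\prod_{j<n}(3j-1)(3j)}{(2n-2)!}.$$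

*Case $n=2k-1$.* Here $e_n=3k-2=\frac{3n-1}2$. For $e_i=3j-2$, $1\le j\le k-1$, the numbers $e_n\mp e_i$ are $3(k-j)$ and $3(k+j)-4$; for $e_i=3j-1$, $1\le j\le k-1$, they are $3(k-j)-1$ and $3(k+j-1)$. Together these are $2,5,\dots,6k-7$ and $3,6,\dots,6k-6$. Similarly $m_n=6k-5$, and the numbers $m_n\pm m_i$ are $2,8,\dots,12k-16$ and $6,12,\dots,12k-12$. So
$$\frac{P_n(1)}{P_{n-1}(1)}=e_n\,\frac{3^{n-1}(n-1)!\prod_{j<n}(3j-1)}{(2n-1)!},\qquad\frac{O_n(1)}{O_{n-1}(1)}=\frac{\prod_{j<n}(3j-2)(3j)}{(2n-2)!}.$$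

In both cases the products over $j$ combine to $(3n-3)!$:
$$\frac{\Pi_n}{\Pi_{n-1}}=3^{n-1}\,e_n\,\frac{(n-1)!\,(3n-3)!}{(2n-1)!\,(2n-2)!}.\tag{14}$$

**Step 3: the same ratio for $V_n$.** We have
$$\prod_{i=0}^n\frac{(3i)!}{(n+i)!}\Big/\prod_{i=0}^{n-1}\frac{(3i)!}{(n-1+i)!}=\frac{(3n)!\,(n-1)!}{(2n-1)!\,(2n)!},$$
so for $n\ge2$
$$\frac{V_n}{V_{n-1}}=\frac{(3n-3)!\,(n-1)!}{(2n-2)!\,(2n-1)!}\cdot\frac{\lfloor\frac{3n-1}2\rfloor!}{\lfloor\frac{3n-4}2\rfloor!}\cdot3^{\lfloor\frac{n-2}2\rfloor-\lfloor\frac{n-1}2\rfloor}\cdot\frac{\lfloor\frac{n-2}2\rfloor!}{\lfloor\frac{n-1}2\rfloor!}.$$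
For $n=2k$ the last three factors give $\frac{(3k-1)!}{(3k-2)!}\cdot1\cdot1=3k-1=e_n$. For $n=2k+1$ they give $(3k+1)(3k)\cdot\frac13\cdot\frac1k=3k+1=e_n$. Comparing with (14), and since $\Pi_1=1=V_1$,
$$\Pi_n=3^{n(n-1)/2}\,V_n .$$
For example, $\Pi_3=27\cdot2=54$, in accordance with $P_3(1)=6$ and $O_3(1)=9$.

**Step 4: conclusion.** By Theorem 12(1) at $X_i=2$,
$$Z_n(1,\dots,1;1)=(-3)^{-n(n+1)/2}\,3^n\,3^{n(n-1)/2}\,V_n=(-1)^{n(n+1)/2}V_n ,$$
since the exponents of $3$ cancel. Now use Theorem 12(2),(3) at $u=1$ and $Z_{n,+}=Z_n-Z_{n,-}$, together with $(-1)^{n(n+1)/2}=(-1)^n(-1)^{n(n-1)/2}$.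

- For $n$ odd: $Z_{n,-}=-Z_n=(-1)^{n(n-1)/2}V_n$ and $Z_{n,+}=2Z_n=-2(-1)^{n(n-1)/2}V_n$.
- For $n$ even: $Z_{n,-}=2Z_n=2(-1)^{n(n-1)/2}V_n$ and $Z_{n,+}=-Z_n=-(-1)^{n(n-1)/2}V_n$.

These are the values $\frac12(-1)^{n(n-1)/2}\bigl((-1)^n\mp3\bigr)V_n$, and by (2) they are the signed sums. This proves Theorem 1. $\blacksquare$

## 11. The same count read off the two diagonals

The sign $(-1)^{M(A)}$ can be expressed through the entries on the two diagonals alone, and this gives a second form of Theorem 1.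

**Corollary 20.** Let $S(A)=\sum_{i\le n}(A_{ii}+A_{i,2n+2-i})$. Then, with $\epsilon=0$ for $+$ and $\epsilon=1$ for $-$,
$$\sum_{A\in\mathrm{DASASM}_\pm(2n+1)}\mathrm i^{\,S(A)}=(-1)^n\,\mathrm i^{\,n+\epsilon}\cdot\tfrac12(-1)^{n(n-1)/2}\bigl((-1)^n\mp3\bigr)V_n .$$

*Proof.* There are $\sum_{i=1}^n(2n+1-2i)=n^2$ interior positions. Let $N$ and $N^-$ be the numbers of nonzero entries and of entries $-1$ among them, and let $N_b,N_b^-$ be the same numbers for the $2n$ boundary positions $(i,i)$, $(i,2n+2-i)$, $i\le n$. An interior position lies on two lines, a boundary position on one. A line $i\le n$ with $k$ entries $-1$ has $2k+1$ nonzero entries. Line $n+1$ with $k$ entries $-1$ has $2k+\epsilon$ nonzero entries, because its final state is $f=\epsilon$. Summing over all lines,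
$$2N+N_b=n+\epsilon+2(2N^-+N_b^-).$$
Since $S(A)=N_b-2N_b^-$, this reads $2N=n+\epsilon+4N^--S(A)$, so $(-1)^N=\mathrm i^{2N}=\mathrm i^{\,n+\epsilon-S(A)}$. Therefore
$$(-1)^{M(A)}=(-1)^{n^2-N}=(-1)^n\,\mathrm i^{\,n+\epsilon-S(A)},\qquad\text{that is,}\qquad\mathrm i^{\,S(A)}=(-1)^n\,\mathrm i^{\,n+\epsilon}\,(-1)^{M(A)} .$$
Sum over $A$ and apply Theorem 1. $\blacksquare$

For $n=1$: the two matrices with central entry $1$ have $S=1$, and $2\mathrm i=(-1)\cdot\mathrm i\cdot(-2)$; the one with central entry $-1$ has $S=0$, and $1=(-1)\cdot\mathrm i^2\cdot1$.
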